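\title{The weighted degree threshold for heavy clique factors}

\begin{abstract}
Give the edges of $K_n$ weights in $[0,1]$, where $r$ divides $n$. We show that, asymptotically, the minimum weighted degree that forces a partition of the vertex set into $r$-cliques, each of average edge weight at least $t$, is $\left(\frac1r+\left(1-\frac1r\right)t\right)n$, for every $r\ge2$ and $t\in(0,1]$. After a rescaling that removes $t$, the proof finds a perfect fractional tiling by linear programming duality and a short exchange inequality, rounds it to an almost perfect tiling, and covers the remaining vertices by absorption.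
\end{abstract}

\section{Introduction}

Let $r\ge2$ and let $n$ be divisible by $r$. A \emph{$K_r$-factor} of $K_n$ is a collection of $n/r$ vertex-disjoint copies of $K_r$ that covers all vertices. Let $w\colon E(K_n)\to[0,1]$ be an edge weighting. The weight of a clique is the sum of the weights of its edges, the weighted degree of a vertex $v$ is $\deg_w(v)=\sum_{u\ne v}w(uv)$, and $\delta_w(K_n)=\min_v\deg_w(v)$. For $t\in(0,1]$ call an $r$-clique \emph{$t$-heavy} if its weight is at least $t\binom r2$, that is, if its average edge weight is at least $t$. We ask how large $\delta_w(K_n)$ must be to force a $K_r$-factor in which every clique is $t$-heavy.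

To make this precise, let $\mathcal W(r,t,n)$ be the set of weightings $w$ such that every $K_r$-factor contains a clique of weight strictly smaller than $t\binom r2$. It contains the all-zero weighting. Put
\[
\delta(r,t,n)=\sup_{w\in\mathcal W(r,t,n)}\delta_w(K_n),\qquad
\delta(r,t)=\limsup_{n\to\infty,\ r\mid n}\frac{\delta(r,t,n)}{n}.
\]
A graph is a weighting with values $0$ and $1$, and for graphs the corresponding statement is the Hajnal--Szemer\'edi theorem: if $r\mid n$, then a graph on $n$ vertices with minimum degree at least $(1-\frac1r)n$ has a $K_r$-factor. With weights a clique may compensate for a light edge by heavy ones, and the answer depends on $t$.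

The first guess is $\delta(r,t)=t$, suggested by the constant weighting slightly below $t$, in which no clique is $t$-heavy. One can do better, because a factor has $n/r$ cliques and fewer than $n/r$ vertices cannot help all of them. Let $|A|=n/r-1$ and $0<\eta\le t$, give weight $1$ to the edges meeting $A$ and weight $t-\eta$ to all other edges. In every $K_r$-factor some clique avoids $A$ and has weight $(t-\eta)\binom r2$, so this weighting lies in $\mathcal W(r,t,n)$. Vertices of $A$ have degree $n-1$, and the other vertices have degree $(\frac nr-1)+(n-\frac nr)(t-\eta)$. Letting $\eta\to0$ and then $n\to\infty$ gives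
\begin{equation}\label{eq:lower}
\delta(r,t)\ \ge\ \frac1r+\Big(1-\frac1r\Big)t .
\end{equation}
For $r\ge3$ and $t\in(0,1]$ it is known that $\frac1r+(1-\frac1r)t\le\delta(r,t)\le\frac12+\frac t2$. The problem whether the lower bound is the true value for all $r\ge2$ comes from the paper of Balogh, Kemkes, Lee and Young \cite{BKLY}. We show that it is.

\begin{theorem}\label{thm:main}
For all $r\ge2$ and $t\in(0,1]$,
\[
\delta(r,t)=\frac1r+\Big(1-\frac1r\Big)t .
\]
\end{theorem}

It is convenient to measure how much an edge falls short of weight $1$, in units of the total shortfall $(1-t)\binom r2$ that a $t$-heavy clique can afford. In these units $t$ disappears, and the upper bound for all $t$ follows from a single statement about nonnegative ``loss'' functions.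

\begin{theorem}\label{thm:loss}
For $r\ge2$ and $\varepsilon>0$ there is $n_0(r,\varepsilon)$ such that the following holds. If $n\ge n_0$, $r\mid n$, $\ell\colon E(K_n)\to[0,\infty)$ and
\[
\sum_{u\ne v}\ell(uv)\le\Big(\frac2{r^2}-\varepsilon\Big)n\qquad\text{for every vertex } v,
\]
then $V(K_n)$ can be partitioned into $r$-sets $S$ with $\sum_{e\subset S}\ell(e)\le1$.
\end{theorem}

Section~\ref{sec:loss} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:loss} and looks at the simplest cases. The constant $2/r^2$ comes from an inequality about exchanging one vertex of an $r$-set (Section~\ref{sec:exchange}). Together with linear programming duality it yields a perfect fractional tiling (Section~\ref{sec:frac}), which sampling and Pippenger's theorem turn into an integral tiling of all but a small fraction of the vertices (Section~\ref{sec:almost}). Sections~\ref{sec:links} and~\ref{sec:absorb} construct a small set that absorbs the remaining vertices; there the exchange inequality is used again, to rule out divisibility obstructions.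

\section{Losses}\label{sec:loss}

Let $V$ be a set of $n$ vertices and let $\ell\ge0$ be a function on the pairs of $V$; we put $\ell(uu)=0$. For $S\subseteq V$ and $x\in V$ write
\[
\ell(S)=\sum_{e\subset S}\ell(e),\qquad \ell(x,S)=\sum_{v\in S}\ell(xv),\qquad \Delta_\ell=\max_{v\in V}\ell(v,V).
\]
An $r$-set $S$ is \emph{good} if $\ell(S)\le1$ and \emph{bad} otherwise. A \emph{good factor} of a vertex set is a partition of it into good $r$-sets. We write $S+u$ for $S\cup\{u\}$, $S-v$ for $S\setminus\{v\}$, and $S-v+u$ for $(S\setminus\{v\})\cup\{u\}$. Theorem~\ref{thm:loss} says that $V$ has a good factor if $\Delta_\ell\le(\frac2{r^2}-\varepsilon)n$, $r\mid n$ and $n$ is large.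

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:loss}]
The lower bound is \eqref{eq:lower}. For $t=1$ the upper bound $\delta(r,1)\le1$ holds because degrees are at most $n-1$. Let $t<1$ and $\varepsilon>0$, and let $w$ satisfy $\delta_w(K_n)\ge\big(\frac1r+(1-\frac1r)t+\varepsilon(1-t)\big)n$. Put
\[
\ell(e)=\frac{1-w(e)}{(1-t)\binom r2}\ \ge0 .
\]
An $r$-set $S$ has $\ell(S)\le1$ if and only if $\binom r2-w(S)\le(1-t)\binom r2$, that is, if and only if $S$ is $t$-heavy. For every vertex $v$ we have $n-1-\deg_w(v)\le(1-t)(1-\frac1r-\varepsilon)n$, so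
\[
\ell(v,V)=\frac{n-1-\deg_w(v)}{(1-t)\binom r2}\le\frac{(1-\frac1r-\varepsilon)n}{\binom r2}=\Big(\frac2{r^2}-\frac{2\varepsilon}{r(r-1)}\Big)n .
\]
For large $n$ divisible by $r$, Theorem~\ref{thm:loss} gives a factor of $t$-heavy cliques, so $w\notin\mathcal W(r,t,n)$. Hence $\delta(r,t)\le\frac1r+(1-\frac1r)t+\varepsilon(1-t)$ for every $\varepsilon>0$.
\end{proof}

The construction behind \eqref{eq:lower} is one member of a family, and comparing the members explains the constant $2/r^2$.

\begin{example}\label{ex:space}
Let $r\mid n$, $1\le k\le r-1$ and $\eta>0$. Take $B\subset V$ with $|B|=kn/r+1$, give loss $(1+\eta)/\binom{k+1}2$ to the pairs inside $B$ and loss $0$ to all other pairs. In a partition of $V$ into $n/r$ sets of size $r$, some part has at least $k+1$ vertices in $B$ and is bad. Here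
\[
\Delta_\ell=\frac{kn}r\cdot\frac{1+\eta}{\binom{k+1}2}=(1+\eta)\frac{2n}{r(k+1)} .
\]
For $k=1$ the set $B$ plays the role of an independent set of size $n/r+1$ in a graph. The degree is smallest for $k=r-1$, where $\Delta_\ell=(1+\eta)2n/r^2$ and $V\setminus B$ is the set $A$ of the introduction. So the constant $2/r^2$ in Theorem~\ref{thm:loss} cannot be increased.
\end{example}

For $r=2$ Theorem~\ref{thm:loss} is a statement about graphs. The good sets are the pairs of loss at most $1$. A vertex $v$ lies in at most $\ell(v,V)\le(\frac12-\varepsilon)n$ bad pairs, hence in at least $n-1-(\frac12-\varepsilon)n\ge\frac n2$ good pairs once $n\ge1/\varepsilon$. By Dirac's theorem, a graph on $n\ge3$ vertices with minimum degree at least $n/2$ has a Hamilton cycle, and for even $n$ alternate edges of the cycle form a perfect matching.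

For $r\ge3$ one can try the same: let $G$ be the graph of pairs of loss at most $1/\binom r2$, so that every $K_r$ in $G$ is good. A vertex has at most $\binom r2\Delta_\ell$ non-neighbors in $G$, and the Hajnal--Szemer\'edi theorem applies when this is at most $n/r-1$, that is, when $\Delta_\ell$ is below about $2n/(r^2(r-1))$. This loses a factor $r-1$. To reach $2n/r^2$ we must use good sets in which some pairs have large loss and others small loss. The proof below does this; it works for all $r\ge2$ and uses neither of the two graph theorems.

\section{The exchange inequality}\label{sec:exchange}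

Take $r=3$, where the threshold is $2n/9$, and try a local search. Choose as many disjoint good triples as possible and, subject to that, of least total loss. Suppose that they cover almost all vertices but miss a vertex $u$. There are about $n/3$ triples, so we would contradict $\Delta_\ell<2n/9$ if $u$ sent loss at least $2/3$ to each of them. Let $F=\{a,b,c\}$ be one of the triples, $\lambda=\ell(F)\le1$ and $y=\ell(u,F)$. In the three swapped triples $ubc$, $auc$, $abu$ every pair inside $F$ occurs once and every pair at $u$ occurs twice, so their losses add up to $\lambda+2y$. None of them has loss below $\lambda$, since otherwise it would be good and could replace $F$. This gives only $y\ge\lambda$, which is useless when $\lambda$ is small. Suppose we also knew that one swap, say $ubc$, is bad. Then $\lambda+2y>1+2\lambda$, and also $\lambda+y\ge\ell(ubc)>1$. Thus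
\[
2y>1+\lambda,\qquad y>1-\lambda,
\]
and adding gives $3y>2$, whatever $\lambda$ is. The two bounds meet at $\lambda=\frac13$, $y=\frac23$. These are the values, as $\eta\to0$, in Example~\ref{ex:space} with $k=2$, $a\notin B$ and $b,c,u\in B$.

The same computation works for every $r$. If $F$ is an $r$-set and $z\notin F$, then a pair inside $F$ survives in $r-2$ of the $r$ sets $F-v+z$, and a pair $zw$ with $w\in F$ occurs in $r-1$ of them. Hence
\begin{equation}\label{eq:swap}
\sum_{v\in F}\ell(F-v+z)=(r-2)\,\ell(F)+(r-1)\,\ell(z,F).
\end{equation}
For later use we allow the swaps to lower the loss by a small amount $\gamma$.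

\begin{lemma}[Exchange inequality]\label{lem:exchange}
Let $F$ be a good $r$-set, $z\notin F$ and $\gamma\ge0$. Suppose that $\ell(F-v+z)\ge\ell(F)-\gamma$ for every $v\in F$ and that $F-p+z$ is bad for some $p\in F$. Then $\ell(z,F)\ge\frac2r-\gamma$.
\end{lemma}

\begin{proof}
Let $\lambda=\ell(F)$ and $y=\ell(z,F)$. The left side of \eqref{eq:swap} exceeds $1+(r-1)(\lambda-\gamma)$, so $(r-1)y>1+\lambda-(r-1)\gamma$. Also $1<\ell(F-p+z)\le\lambda+y$, so $y>1-\lambda$. Adding the two inequalities gives $ry>2-(r-1)\gamma$.
\end{proof}

The local search leaves two gaps. Nothing in it forces one of the swaps to be bad, and the chosen sets might cover only a small part of $V$. Both gaps close when we pass to the fractional relaxation.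

\section{Perfect fractional tilings}\label{sec:frac}

A \emph{fractional tiling} of $V$ assigns a number $\rho_F\ge0$ to each good $r$-set $F$ so that $\sigma_v:=\sum_{F\ni v}\rho_F\le1$ for every vertex $v$. It is \emph{perfect} if $\sigma_v=1$ for all $v$. Its \emph{size} is $\tau=\sum_F\rho_F$. Interchanging sums gives
\begin{equation}\label{eq:fubini}
\sum_v\sigma_v=r\tau,\qquad \sum_F\rho_F\,\ell(x,F)=\sum_v\sigma_v\,\ell(xv)
\end{equation}
for every vertex $x$.

Maximizing $\tau$ is a linear program. Its dual asks for prices $\pi_v\ge0$ with $\pi(F):=\sum_{v\in F}\pi_v\ge1$ for every good $F$, and minimizes $\sum_v\pi_v$. The primal is feasible and bounded, so by the duality theorem both programs have optimal solutions with the same value. For optimal $\rho$ and $\pi$ equality holds throughout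
\[
\sum_F\rho_F\le\sum_F\rho_F\,\pi(F)=\sum_v\pi_v\sigma_v\le\sum_v\pi_v ,
\]
and this gives complementary slackness: $\rho_F>0$ implies $\pi(F)=1$, and $\sigma_v<1$ implies $\pi_v=0$. This supplies the bad swap. A set in use costs exactly $1$, so it contains a vertex of positive price; a vertex with room to spare costs nothing; exchanging the first for the second produces a set that costs less than $1$ and so cannot be good.

\begin{proposition}\label{prop:frac}
Let $r\ge2$ and let $\ell\ge0$ be a loss function on $n$ vertices. If $\Delta_\ell<\frac{2n}{r^2}-2$, then there is a perfect fractional tiling.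
\end{proposition}

\begin{proof}
The fractional tilings of maximum size $\tau$ form a compact polytope; among them choose $\rho$ minimizing the linear function $\sum_F\rho_F\,\ell(F)$. Let $\pi$ be an optimal dual solution. Put $\phi_v=1-\sigma_v\in[0,1]$, $U=\{v:\phi_v>0\}$ and $\Phi=\sum_v\phi_v=n-r\tau$. Suppose that $\Phi>0$. We bound from below the loss that vertices of $U$ send to the covered mass $\sigma$ and to the free mass $\phi$.

\emph{The covered mass.} Let $u\in U$, $\rho_F>0$ and $u\notin F$. We check the hypotheses of Lemma~\ref{lem:exchange} with $\gamma=0$. If $\ell(F-v+u)<\ell(F)$ for some $v\in F$, then $F-v+u$ is good. Move weight $\theta=\min(\rho_F,\phi_u)>0$ from $F$ to $F-v+u$. This lowers $\sigma_v$, raises $\sigma_u$ by $\theta\le\phi_u$, changes no other $\sigma$ and not $\tau$, and lowers $\sum\rho_F\,\ell(F)$, against the choice of $\rho$. So no swap lowers the loss. Since $\pi(F)=1$, there is $p\in F$ with $\pi_p>0$, and since $\pi_u=0$ we get $\pi(F-p+u)=1-\pi_p<1$, so $F-p+u$ is bad. Lemma~\ref{lem:exchange} gives $\ell(u,F)\ge2/r$. The sets containing $u$ have total weight $\sigma_u\le1$,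 so by \eqref{eq:fubini}
\begin{equation}\label{eq:covered}
\sum_v\sigma_v\,\ell(uv)\ \ge\ \sum_{F\not\ni u}\rho_F\,\ell(u,F)\ \ge\ \frac2r(\tau-1)\qquad(u\in U).
\end{equation}

\emph{The free mass.} All prices vanish on $U$, so every $r$-subset of $U$ is bad. Draw $u_1,\dots,u_r$ independently, each equal to $v$ with probability $\phi_v/\Phi$. For $i\ne j$ we have $\Pr(u_i=u_j)=\sum_v\phi_v^2/\Phi^2\le1/\Phi$, so the $u_i$ are distinct with probability at least $1-\binom r2/\Phi$, and in that case $\sum_{i<j}\ell(u_iu_j)>1$. Taking expectations,
\[
\binom r2\frac1{\Phi^2}\sum_{u,v}\phi_u\phi_v\,\ell(uv)\ \ge\ 1-\binom r2\frac1\Phi ,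
\]
where the sum is over ordered pairs. Equivalently,
\begin{equation}\label{eq:free}
\sum_{u,v}\phi_u\phi_v\,\ell(uv)\ \ge\ \frac{2\Phi^2}{r(r-1)}-\Phi .
\end{equation}

\emph{Adding up.} Since $\sigma_v+\phi_v=1$, \eqref{eq:covered} and \eqref{eq:free} give
\[
\Phi\,\Delta_\ell\ \ge\ \sum_u\phi_u\,\ell(u,V)=\sum_u\phi_u\sum_v\sigma_v\,\ell(uv)+\sum_{u,v}\phi_u\phi_v\,\ell(uv)\ \ge\ \Phi\cdot\frac2r(\tau-1)+\frac{2\Phi^2}{r(r-1)}-\Phi .
\]
Dividing by $\Phi$ and substituting $\tau=(n-\Phi)/r$,
\[
\Delta_\ell\ \ge\ \frac{2(n-\Phi)}{r^2}+\frac{2\Phi}{r(r-1)}-\frac2r-1\ \ge\ \frac{2n}{r^2}-2 ,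
\]
because $\frac2{r(r-1)}\ge\frac2{r^2}$ and $\frac2r\le1$. This contradicts the hypothesis, so $\Phi=0$.
\end{proof}

In words, a unit of covered mass receives loss $2/r^2$ from a vertex of $U$, and a unit of free mass receives on average the larger amount $2/(r(r-1))$, so it does not matter how much of $V$ is covered. The bound is sharp up to the additive constant: in Example~\ref{ex:space} with $k=r-1$ every good set has a vertex outside $B$, so $\tau\le n/r-1$. That only a constant is lost allows us to apply the proposition to samples of bounded size.

\section{Almost perfect tilings}\label{sec:almost}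

From now on we fix $r\ge2$ and assume
\begin{equation}\label{eq:standing}
0<\varepsilon<\frac2{r^2},\qquad 0\le\ell\le2,\qquad \Delta_\ell\le\Big(\frac2{r^2}-\varepsilon\Big)n .
\end{equation}
This loses no generality in Theorem~\ref{thm:loss}. If $\varepsilon\ge2/r^2$, the hypothesis forces $\ell=0$ or cannot hold. Replacing $\ell$ by $\min(\ell,2)$ does not increase degrees, and it does not change which sets are good: a set that is good for either function has only pairs of loss at most $1$, on which the two functions agree. All constants, and the meaning of ``$n$ large'', depend only on $r$, $\varepsilon$ and constants chosen earlier, never on $\ell$ or on particular vertices. Divisibility of $n$ by $r$ is not needed before the last step.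

We use the following concentration bounds. If $X$ is a sum of independent indicator variables with mean $\mu$, then
\begin{align}
\Pr(X\ge(1+\lambda)M)&\le e^{-\lambda^2M/3} &&\text{for } M\ge\mu,\ 0<\lambda\le1,\label{eq:ch1}\\
\Pr(X\le(1-\lambda)\mu)&\le e^{-\lambda^2\mu/2} &&\text{for } 0<\lambda\le1,\label{eq:ch2}\\
\Pr(X\ge R)&\le2^{-R} &&\text{for } R\ge6\mu.\label{eq:ch3}
\end{align}
Hoeffding's inequality for sampling without replacement says that if $X$ is the sum of a uniformly random sample of $m$ members, drawn without replacement, from a finite list of numbers in $[0,2]$, then $\Pr(X\ge\mathbb EX+h)\le e^{-h^2/(2m)}$ for $h>0$. It needs bounded terms, which is the reason for truncating $\ell$.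

The slack $\varepsilon$ makes the degree condition pass to random subsets of bounded size.

\begin{lemma}[Sampling]\label{lem:sample}
For each $\eta>0$ there is an integer $s\ge r$ such that for $n$ large and every $x\in V$, a uniformly random $s$-subset $Q$ of $V-x$ satisfies, with probability at least $1-\eta$,
\[
\ell(z,Q)\le\frac{2s}{r^2}-4\qquad\text{for all } z\in Q+x .
\]
\end{lemma}

\begin{proof}
Choose $s\ge8/\varepsilon$ with $(s+1)e^{-\varepsilon^2s/32}\le\eta$; then $s>4r^2$. Let $n>s$ be so large that $\Delta_\ell/(n-2)\le\frac2{r^2}-\frac{3\varepsilon}4$. The mean of $\ell(x,Q)$ is $s\,\ell(x,V)/(n-1)\le(\frac2{r^2}-\frac{3\varepsilon}4)s$. For $z\ne x$, conditionally on $z\in Q$, the set $Q-z$ is a uniformly random $(s-1)$-subset of $V\setminus\{x,z\}$, so the conditional mean of $\ell(z,Q)$ is at most $s\Delta_\ell/(n-2)$ and obeys the same bound. In each case Hoeffding's inequality with $m\le s$ and $h=\varepsilon s/4$ shows that the sum reaches $(\frac2{r^2}-\frac\varepsilon2)s$ with probability at most $e^{-\varepsilon^2s/32}$. As $\sum_{z\ne x}\Pr(z\in Q)=s$, the probability that some $z\in Q+x$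 has $\ell(z,Q)\ge(\frac2{r^2}-\frac\varepsilon2)s$ is at most $(s+1)e^{-\varepsilon^2s/32}\le\eta$. Finally $\varepsilon s/2\ge4$.
\end{proof}

To round a fractional tiling we use Pippenger's theorem. In a hypergraph, the degree of a vertex is the number of edges containing it, the codegree of two distinct vertices is the number of edges containing both, and a cover is a set of edges whose union is the vertex set.

\begin{theorem}[Pippenger; see {\cite[Theorem 4.7.1]{AS}}]\label{thm:pipp}
For $r\ge2$, $k\ge1$ and $a>0$ there are $\gamma>0$ and $d_0$ such that the following holds for $n\ge D\ge d_0$. Let $H$ be an $r$-uniform hypergraph on $n$ vertices in which all degrees are positive and less than $kD$, all but at most $\gamma n$ degrees lie between $(1-\gamma)D$ and $(1+\gamma)D$, and all codegrees are less than $\gamma D$. Then $H$ has a cover by at most $(1+a)n/r$ edges.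
\end{theorem}

A random hypergraph in which $F$ is present with probability proportional to $\rho_F$ is nearly regular if $\rho$ is nearly perfect. Its codegrees are small only if no pair of vertices carries much weight, and Proposition~\ref{prop:frac} does not promise this for $V$ itself. We therefore apply the proposition to subsets of bounded size and average over all of them: two given vertices rarely lie in the same subset.

\begin{proposition}\label{prop:almost}
Assume \eqref{eq:standing}. For every $a>0$ and $n$ large, there are disjoint good $r$-sets that cover all but at most $2ran$ vertices.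
\end{proposition}

\begin{proof}
Let $\gamma,d_0$ be given by Theorem~\ref{thm:pipp} for $r$, $k=2$ and $a$. Let $\eta=\min(\gamma/2,1/4)$, let $s$ be given by Lemma~\ref{lem:sample}, and put $m=s+1$. Call an $m$-set $M\subseteq V$ \emph{tileable} if the restriction of $\ell$ to $M$ has a perfect fractional tiling, and fix one such tiling $\rho^M$.

Fix $v\in V$. A uniformly random $m$-set containing $v$ has the form $M=Q+v$ with $Q$ as in Lemma~\ref{lem:sample} for $x=v$. With probability at least $1-\eta$, every $z\in M$ has $\ell(z,M)=\ell(z,Q)+\ell(zv)\le\frac{2s}{r^2}-4+2<\frac{2m}{r^2}-2$, and then $M$ is tileable by Proposition~\ref{prop:frac}. Let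
\[
\rho=\binom{n-1}{m-1}^{-1}\sum_{M\text{ tileable}}\rho^M .
\]
Then $\sigma_v$ is the proportion of tileable sets among the $m$-sets containing $v$, so $\sigma_v\in[1-\eta,1]$. For $u\ne v$, each $M$ containing both contributes at most $1$ to the weight on the pair $uv$, and the other $M$ contribute nothing, so
\[
\sum_{F\ni u,v}\rho_F\le\binom{n-2}{m-2}\Big/\binom{n-1}{m-1}=\frac{m-1}{n-1}.
\]
In particular $\rho_F\le\frac{m-1}{n-1}$ for every $F$.

Let $D=\lceil\sqrt n\,\rceil$ and let $n$ be so large that $D\frac{m-1}{n-1}\le1$. Form $H$ by selecting each good set $F$ independently with probability $D\rho_F$. The degree of $v$ has mean $D\sigma_v\in[(1-\eta)D,D]$. By \eqref{eq:ch1} with $M=D$ and \eqref{eq:ch2}, both with $\lambda=\eta$, it lies between $(1-\eta)^2D$ and $(1+\eta)D$ except with probability at most $2e^{-\eta^2D/3}$; here we used that the mean is at least $3D/4$. Each codegree has mean at most $1$, so by \eqref{eq:ch3} it is less than $\sqrt D$ except with probability at most $2^{-\sqrt D}$. Since $2ne^{-\eta^2D/3}+n^22^{-\sqrt D}<1$ for $n$ large, some outcome $H$ satisfies all these bounds. In it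 all degrees lie in $[(1-2\eta)D,(1+\eta)D]$, so they are positive, less than $2D$ and within $\gamma D$ of $D$, and the codegrees are less than $\sqrt D<\gamma D$. Theorem~\ref{thm:pipp} gives a cover of $V$ by at most $(1+a)n/r$ good sets.

Let $c(x)\ge1$ be the number of sets of the cover that contain $x$. Then $\sum_xc(x)\le(1+a)n$, so $\sum_x(c(x)-1)\le an$. Delete every set that contains a vertex $x$ with $c(x)\ge2$. The number of deleted sets is at most $\sum_{c(x)\ge2}c(x)\le2\sum_x(c(x)-1)\le2an$. The remaining sets are disjoint, and every vertex they miss lies in a deleted set, so they miss at most $2ran$ vertices.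
\end{proof}

\section{Links}\label{sec:links}

We have no control over the vertices that Proposition~\ref{prop:almost} leaves uncovered. The remedy is to set aside, beforehand, a small set $A$ such that $A\cup S$ has a good factor for \emph{every} small set $S$ of size divisible by $r$. Such a set is built from pieces that let one vertex take the place of another. The smallest piece is the following: a \emph{link} for distinct vertices $x,y$ is an $(r-1)$-set $T\subseteq V\setminus\{x,y\}$ such that $T+x$ and $T+y$ are both good. Two given vertices need not have many links, so we shall chain links along paths. For this we need two facts: every vertex has many links to other vertices (Lemma~\ref{lem:links}), and many links cross every partition of $V$ into two large parts (Lemma~\ref{lem:cross}). We assume \eqref{eq:standing} throughout and begin by counting good sets. Put $c_0=\frac1{2\,r!}$.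

\begin{lemma}\label{lem:good}
For $n$ large, every vertex $x$ lies in at least $\frac1r\binom{n-1}{r-1}\ge c_0n^{r-1}$ good sets. Consequently, for every $Y\subseteq V$ at least $c_0|Y|n^{r-1}/r$ good sets meet $Y$.
\end{lemma}

\begin{proof}
Let $T$ be a uniformly random $(r-1)$-subset of $V-x$, listed in random order. A pair $xz$ with $z\in T$ has expected loss at most $\Delta_\ell/(n-1)$. A pair inside $T$ is a uniformly random pair of $V-x$ and has expected loss at most $\frac12(n-1)\Delta_\ell/\binom{n-1}2=\Delta_\ell/(n-2)$. Both are at most $2/r^2$ for $n$ large, so $\mathbb E\,\ell(T+x)\le\binom r2\frac2{r^2}=\frac{r-1}r$, and Markov's inequality gives $\Pr(\ell(T+x)>1)\le\frac{r-1}r$. The second statement follows because a good set is counted for at most $r$ vertices of $Y$.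
\end{proof}

\begin{lemma}\label{lem:links}
There is $c_1>0$ such that for $n$ large and every $x\in V$ there are at least $c_1n^r$ pairs $(T,v)$ with $v\ne x$ and $T$ a link for $x,v$.
\end{lemma}

\begin{proof}
Call a good set $F\subseteq V-x$ \emph{open} if $\ell(x,F)<2/r$. For open $F$, \eqref{eq:swap} gives
\[
\sum_{v\in F}\ell(F-v+x)<(r-2)+\frac{2(r-1)}r<r,
\]
so $F-v+x$ is good for some $v\in F$, and $F-v$ is a link for $x,v$. The pair $(F-v,v)$ determines $F$, so it suffices to find $c_1n^r$ open sets.

Let $s$ and $Q$ be as in Lemma~\ref{lem:sample} with $\eta=\frac12$. With probability at least $\frac12$, all $z\in Q+x$ have $\ell(z,Q)<\frac{2s}{r^2}-2$. Then $Q$ has a perfect fractional tiling $\rho$ by Proposition~\ref{prop:frac}, and \eqref{eq:fubini} gives $\sum_F\rho_F=s/r$ and $\sum_F\rho_F\,\ell(x,F)=\ell(x,Q)<2s/r^2$. So the $\rho$-weighted average of $\ell(x,F)$ is below $2/r$, and $Q$ contains an open set. Thus at least half of the $s$-subsets of $V-x$ contain an open set, while each open set lies in $\binom{n-1-r}{s-r}$ of them. The number of open sets is at least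
\[
\frac12\binom{n-1}s\Big/\binom{n-1-r}{s-r}=\frac12\binom{n-1}r\Big/\binom sr\ \ge\ c_1n^r
\]
for a suitable $c_1>0$ and $n$ large.
\end{proof}

Lemma~\ref{lem:links} does not exclude that $V$ splits into parts with no links between them. When this happens a perfect fractional tiling can exist without a good factor.

\begin{example}\label{ex:parity}
Let $r\mid n$ and $V=X\cup Y$, where $|X|$ is one of $\lfloor n/2\rfloor$, $\lfloor n/2\rfloor+1$ and is not divisible by $r$, and $|X|,|Y|\ge r$. Give loss $0$ to pairs inside a part and loss $(1+\eta)/(r-1)$, with $\eta>0$, to pairs between the parts. An $r$-set with $j$ vertices in $X$, $1\le j\le r-1$, has $j(r-j)\ge r-1$ crossing pairs and is bad. So no link joins $X$ to $Y$, and there is no good factor, although uniform weights on the $r$-subsets of each part form a perfect fractional tiling. Here $\Delta_\ell$ is about $\frac n{2(r-1)}$ and at least that much. The example does not contradict Theorem~\ref{thm:loss} because $\frac1{2(r-1)}\ge\frac2{r^2}$, which is the inequality $(r-2)^2\ge0$.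
\end{example}

The next lemma shows that under \eqref{eq:standing} nothing of this kind occurs. Suppose that few links cross a partition. Then for a typical good set $F$, swapping a vertex of $F$ for a vertex of the other part gives a bad set, and this is the bad swap in Lemma~\ref{lem:exchange}. We also need that swaps within a part do not lower the loss. A set of least loss would have this property, but a single set need not be typical. We therefore look for a level $\theta$ such that many sets have loss at most $\theta$ while far fewer have loss below $\theta-\gamma$; such a level exists by pigeonhole, since all losses of good sets lie in $[0,1]$.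

\begin{lemma}[Crossing lemma]\label{lem:cross}
For each $\alpha>0$ there is $c_2>0$ such that for $n$ large and each partition $V=X\cup Y$ with $|X|,|Y|\ge\alpha n$, there are at least $c_2n^{r+1}$ triples $(T,x,y)$ with $x\in X$, $y\in Y$ and $T$ a link for $x,y$.
\end{lemma}

\begin{proof}
Put $\gamma=\varepsilon/4$, $J=\lceil1/\gamma\rceil$, $\kappa=\frac{\gamma}{2(r+1)}$, $\mu_j=\kappa^{J-j}\alpha c_0/r^2$ for $0\le j\le J$, and $c_2=\kappa\mu_0$. Suppose that there are fewer than $c_2n^{r+1}$ such triples. By symmetry let $|Y|\le n/2$. The \emph{type} of a set $S$ is $|S\cap Y|$; a swap within a part preserves the type. By Lemma~\ref{lem:good} at least $\alpha c_0n^r/r$ good sets meet $Y$, so for some $b\in\{1,\dots,r\}$ there are at least $\mu_Jn^r$ good sets of type $b$. We avoid type $0$ so that, if these sets lie inside one part, the other part has at least half of the vertices.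

\emph{Choosing a level.} For $0\le j\le J$ let $\theta_j$ be the least $\theta\ge0$ such that at least $\mu_jn^r$ of the $r$-sets of type $b$ have loss at most $\theta$. Then $0\le\theta_0\le\dots\le\theta_J\le1$, so $\theta_j-\theta_{j-1}\le1/J\le\gamma$ for some $j\ge1$. Let $\mathcal F$ be the family of $r$-sets of type $b$ with loss at most $\theta_j$, and $\mathcal L$ the family of those with loss less than $\theta_{j-1}$. All sets in $\mathcal F$ are good, $|\mathcal F|\ge\mu_jn^r$, and $|\mathcal L|\le\mu_{j-1}n^r=\kappa\mu_jn^r$ by the minimality of $\theta_{j-1}$.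

\emph{Choosing a typical set.} Call $(F,v,z)$ with $F\in\mathcal F$, $v\in F$, $z\notin F$ \emph{exceptional} if either
\begin{itemize}
\item[(a)] $v,z$ lie in the same part and $F-v+z\in\mathcal L$, or
\item[(b)] $v,z$ lie in different parts and $F-v+z$ is good.
\end{itemize}
A triple of kind (a) is determined by $S=F-v+z\in\mathcal L$, the vertex $z\in S$ and the vertex $v$, so there are at most $rn|\mathcal L|\le r\kappa\mu_jn^{r+1}$ of them. A triple of kind (b) gives a triple $(T,x,y)$ as in the lemma, with $T=F-v$ and $\{x,y\}=\{v,z\}$. This map is injective, because $v=y$ if $T$ has type $b-1$ and $v=x$ if $T$ has type $b$. So there are at most $c_2n^{r+1}\le\kappa\mu_jn^{r+1}$ triples of kind (b). By averaging, some $F\in\mathcal F$ lies in at most $(r+1)\kappa n=\gamma n/2$ exceptional triples. Fix this $F$, put $\lambda=\ell(F)\in[0,1]$, and let $Z$ be the set of vertices $z\notin F$ that occur in no exceptional triple with $F$. Then $|V\setminus Z|\le\gamma n/2+r\le\gamma n$. For $z\in Z$ and $v\in F$: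
\begin{itemize}
\item[(i)] if $v,z$ lie in the same part, then $F-v+z$ has type $b$ and is not in $\mathcal L$, so $\ell(F-v+z)\ge\theta_{j-1}\ge\theta_j-\gamma\ge\lambda-\gamma$;
\item[(ii)] if $v,z$ lie in different parts, then $\ell(F-v+z)>1\ge\lambda$.
\end{itemize}
We shall contradict the bound
\begin{equation}\label{eq:Fdeg}
\sum_{z\in Z}\ell(z,F)\le\sum_{v\in F}\ell(v,V)\le\Big(\frac2r-r\varepsilon\Big)n .
\end{equation}

\emph{Case $1\le b\le r-1$.} Now $F$ meets both parts, so every $z\in Z$ has a bad swap by (ii), and Lemma~\ref{lem:exchange} gives $\ell(z,F)\ge\frac2r-\gamma>0$. Hence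
\[
\sum_{z\in Z}\ell(z,F)\ge(1-\gamma)\Big(\frac2r-\gamma\Big)n\ge\Big(\frac2r-2\gamma\Big)n=\Big(\frac2r-\frac\varepsilon2\Big)n,
\]
which contradicts \eqref{eq:Fdeg}.

\emph{Case $b=r$.} Now $F\subseteq Y$. Vertices of $Y$ have no guaranteed bad swap, but for vertices of $X$ all swaps are bad, and we weigh the two effects against each other using \eqref{eq:swap}. For $z\in Z\cap X$, (ii) gives $(r-1)\ell(z,F)>r-(r-2)\lambda$. For $z\in Z\cap Y$, (i) gives $(r-1)\ell(z,F)\ge r(\lambda-\gamma)-(r-2)\lambda=2\lambda-r\gamma$. Therefore $(r-1)\sum_{z\in Z}\ell(z,F)\ge f(\lambda)$, where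
\[
f(\lambda)=\big(r-(r-2)\lambda\big)|Z\cap X|+2\lambda|Z\cap Y|-r\gamma n .
\]
The function $f$ is affine, so $f(\lambda)\ge\min(f(0),f(1))$. From $|Z|\ge(1-\gamma)n$ and $|Z\cap X|\ge(\frac12-\gamma)n$ we get
\[
f(1)=2|Z|-r\gamma n\ge(2-2r\gamma)n,\qquad f(0)=r|Z\cap X|-r\gamma n\ge\Big(\frac r2-2r\gamma\Big)n .
\]
Since $\frac r2-(2-\frac2r)=\frac{(r-2)^2}{2r}\ge0$, the inequality met in Example~\ref{ex:parity}, both values are at least $(2-\frac2r-2r\gamma)n=(2-\frac2r-\frac{r\varepsilon}2)n$. But \eqref{eq:Fdeg} gives $(r-1)\sum_{z\in Z}\ell(z,F)\le(2-\frac2r-r\varepsilon)n$, a contradiction.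
\end{proof}

\section{Connectors and absorption}\label{sec:absorb}

We keep assumption \eqref{eq:standing}. Let $c_1$ be as in Lemma~\ref{lem:links}, put $\alpha=c_1/4$, let $c_2$ be as in Lemma~\ref{lem:cross} for this $\alpha$, and put $\beta=\frac12\min(c_1,c_2)$. Let $R$ be the graph on $V$ in which $x$ and $y$ are adjacent if they have at least $\beta n^{r-1}$ links. Any two vertices have at most $n^{r-1}$ links, and two non-adjacent vertices have fewer than $\beta n^{r-1}$. So Lemma~\ref{lem:links} gives $c_1n^r\le|N_R(x)|\,n^{r-1}+n\cdot\frac{c_1}2n^{r-1}$, and Lemma~\ref{lem:cross} gives $c_2n^{r+1}\le e_R(X,Y)\,n^{r-1}+n^2\cdot\frac{c_2}2n^{r-1}$, where $e_R(X,Y)$ counts the edges of $R$ between $X$ and $Y$. Thus, for $n$ large,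
\begin{align}
|N_R(x)|&\ge2\alpha n &&\text{for all } x\in V,\label{eq:Rdeg}\\
e_R(X,Y)&\ge\tfrac12c_2n^2 &&\text{for all partitions } V=X\cup Y\text{ with } |X|,|Y|\ge\alpha n.\label{eq:Rcut}
\end{align}

A chain of links is recorded by its union. For $i\ge1$, an \emph{$i$-connector} for distinct vertices $x,y$ is a set $W\subseteq V\setminus\{x,y\}$ with $|W|=ir-1$ such that $W+x$ and $W+y$ both have good factors. A $1$-connector is a link. We say that $x,y$ are \emph{$(i,a)$-connected} if they have at least $an^{ir-1}$ $i$-connectors.

\begin{lemma}\label{lem:steps}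
For $i\ge1$ and $a,a'>0$ there is $a''>0$ such that for $n$ large and $x\ne y$ each of the following conditions implies that $x,y$ are $(i+1,a'')$-connected:
\begin{itemize}
\item[(P)] $x,y$ are $(i,a)$-connected;
\item[(C)] $y$ has at least $a'n$ neighbors $u\ne x$ in $R$ such that $x,u$ are $(i,a)$-connected.
\end{itemize}
\end{lemma}

\begin{proof}
(P) Let $W$ be an $i$-connector for $x,y$ and $G$ a good set disjoint from $W\cup\{x,y\}$. Then $W\cup G$ is an $(i+1)$-connector for $x,y$. By Lemma~\ref{lem:good} there are at least $c_0n^r/r$ good sets, and at most $(ir+1)n^{r-1}$ of them meet $W\cup\{x,y\}$, so there are at least $an^{ir-1}\cdot\frac{c_0}{2r}n^r$ pairs $(W,G)$. Each union arises from at most $2^{(i+1)r}$ pairs.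

(C) Let $u$ be such a neighbor, $W$ an $i$-connector for $x,u$ with $y\notin W$, and $T$ a link for $u,y$ disjoint from $W+x$. Put $W'=W\cup\{u\}\cup T$. Then $|W'|=(i+1)r-1$, $x,y\notin W'$, and
\[
W'+x=(W+x)\cup(T+u),\qquad W'+y=(W+u)\cup(T+y)
\]
are disjoint unions of sets with good factors. There are at least $a'n$ choices for $u$, then at least $an^{ir-1}-n^{ir-2}\ge\frac a2n^{ir-1}$ for $W$, then at least $\beta n^{r-1}-irn^{r-2}\ge\frac\beta2n^{r-1}$ for $T$. The exponents add up to $(i+1)r-1$, and each $W'$ arises from at most $3^{(i+1)r}$ triples $(u,W,T)$.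
\end{proof}

\begin{lemma}\label{lem:conn}
There are an integer $L$ and $c_3>0$ such that for $n$ large any two distinct vertices are $(L,c_3)$-connected.
\end{lemma}

\begin{proof}
Fix $x$. We explore $R$ from $x$, adding a vertex only when it has linearly many neighbors among the vertices already reached. Let $B_1=N_R(x)$ and
\[
B_{i+1}=B_i\cup\{v\notin B_i:|N_R(v)\cap B_i|\ge\tfrac14c_2n\}.
\]
By \eqref{eq:Rdeg}, $|B_i|\ge2\alpha n$ for all $i$. If $|V\setminus B_i|\ge\alpha n$, then by \eqref{eq:Rcut} at least $\frac12c_2n^2$ edges join $B_i$ to $V\setminus B_i$. The vertices outside $B_{i+1}$ account for at most $\frac14c_2n^2$ of them and each vertex of $B_{i+1}\setminus B_i$ for at most $n$, so $|B_{i+1}\setminus B_i|\ge\frac14c_2n$. Let $q=\lceil4/c_2\rceil+1$. If we had $|V\setminus B_q|\ge\alpha n$, this growth would occur for $i=1,\dots,q-1$ and give $|B_q|>n$. Hence $|V\setminus B_q|<\alpha n$.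

We show by induction that there are constants $a_i>0$ such that $x,v$ are $(i,a_i)$-connected for all $v\in B_i\setminus\{x\}$. For $i=1$ take $a_1=\beta$. Let $a_{i+1}$ be the constant $a''$ of Lemma~\ref{lem:steps} for $i$, $a=a_i$ and $a'=c_2/8$, and let $v\in B_{i+1}\setminus\{x\}$. If $v\in B_i$, condition (P) holds. Otherwise $v$ has at least $\frac14c_2n-1\ge\frac18c_2n$ neighbors in $B_i\setminus\{x\}$, and (C) holds.

Finally let $y\ne x$ be arbitrary. By \eqref{eq:Rdeg} it has at least $2\alpha n-\alpha n-1\ge\frac12\alpha n$ neighbors in $B_q\setminus\{x\}$, so (C) applies with $i=q$, $a=a_q$, $a'=\alpha/2$. Take $L=q+1$ and let $c_3$ be the resulting constant.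
\end{proof}

To absorb an $r$-set $S$, take a good set $G$ and connect the vertices of $S$ to those of $G$ one by one. Without $S$, each connector is completed by its vertex of $G$. With $S$, each connector is completed by its vertex of $S$, and $G$ is released as a good set of its own. Every $S$ has a positive proportion of all sets of the right size as such gadgets, so a sparse random family of these sets serves all $S$ at once.

\begin{lemma}[Absorption]\label{lem:abs}
Let $k=Lr^2$. There is $\xi_0>0$ such that for every $\xi\in(0,\xi_0]$ there is $\zeta>0$ with the following property for $n$ large. There is a set $A\subseteq V$ with $|A|\le2k\xi n$ and $r\mid|A|$ such that $A\cup S$ has a good factor for every $S\subseteq V\setminus A$ with $|S|\le\zeta n$ and $r\mid|S|$.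
\end{lemma}

\begin{proof}
For an $r$-set $S$, call a $k$-set $B\subseteq V\setminus S$ an \emph{$S$-absorber} if $B$ and $B\cup S$ both have good factors.

\emph{Every $r$-set has many absorbers.} Fix a linear order on $V$ and let $S=\{s_1<\dots<s_r\}$. Choose a good set $G=\{g_1<\dots<g_r\}$ disjoint from $S$, in at least $c_0n^r/r-rn^{r-1}\ge\frac{c_0}{2r}n^r$ ways. For $i=1,\dots,r$ in turn choose an $L$-connector $W_i$ for $s_i,g_i$ disjoint from $S\cup G\cup W_1\cup\dots\cup W_{i-1}$. This set has at most $k+r$ vertices, so by Lemma~\ref{lem:conn} there are at least $c_3n^{Lr-1}-(k+r)n^{Lr-2}\ge\frac{c_3}2n^{Lr-1}$ choices. The set $B=G\cup W_1\cup\dots\cup W_r$ has size $r+r(Lr-1)=k$, and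
\[
B=\bigcup_{i=1}^r(W_i+g_i),\qquad B\cup S=G\cup\bigcup_{i=1}^r(W_i+s_i)
\]
show that $B$ is an $S$-absorber. Each $B$ arises from at most $(r+1)^k$ choices. So $S$ has at least $c_4n^k$ absorbers, where $c_4=\frac{c_0}{2r}\left(\frac{c_3}2\right)^r(r+1)^{-k}$.

\emph{A random family.} Put $\xi_0=c_4/(16k)$, let $0<\xi\le\xi_0$, and select each $k$-subset of $V$ independently with probability $p=\xi n^{1-k}$. Consider three events.
\begin{enumerate}
\item More than $2\xi n$ sets are selected. The mean is at most $pn^k=\xi n$, so by \eqref{eq:ch1} the probability is at most $e^{-\xi n/3}$.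
\item Some $r$-set $S$ has fewer than $\frac12\xi c_4n$ selected absorbers. For each $S$ the mean is at least $\xi c_4n$, so by \eqref{eq:ch2} the probability is at most $n^re^{-\xi c_4n/8}$.
\item More than $2k\xi^2n$ pairs of distinct selected sets intersect. A $k$-set meets at most $kn^{k-1}$ others, so the expected number of such pairs is at most $p^2n^k\cdot kn^{k-1}=k\xi^2n$, and by Markov's inequality the probability is at most $\frac12$.
\end{enumerate}
For $n$ large the three probabilities add up to less than $1$; fix a selection that avoids all three events. Delete one set from each intersecting pair, and delete all sets without a good factor. The second deletion removes no absorber, so every $r$-set keeps at least $\frac12\xi c_4n-2k\xi^2n\ge\frac14\xi c_4n$ absorbers in the remaining family $\mathcal B$. The sets of $\mathcal B$ are disjoint, and their union $A$ satisfies $|A|\le2k\xi n$ and $r\mid|A|$, as $r\mid k$.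

\emph{Absorbing.} Put $\zeta=r\xi c_4/4$. Given $S\subseteq V\setminus A$ with $|S|\le\zeta n$ and $r\mid|S|$, split $S$ into at most $\frac14\xi c_4n$ sets of size $r$. Assign to them distinct absorbers from $\mathcal B$ one after another; at each step fewer than $\frac14\xi c_4n$ members of $\mathcal B$ have been used, so an unused absorber is available. Each $r$-set together with its absorber has a good factor, and so has each unused member of $\mathcal B$. Together these form a good factor of $A\cup S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:loss}]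
We may assume \eqref{eq:standing}. Let $\xi=\min(\xi_0,\varepsilon/(8k))$, and let $\zeta$ and $A$ be as in Lemma~\ref{lem:abs}. Put $V'=V\setminus A$ and $n'=|V'|\ge(1-2k\xi)n$. Since $r$ divides $n$ and $|A|$, it divides $n'$. Removing $A$ uses up at most half of the slack: as $2k\xi\cdot\frac2{r^2}\le k\xi\le\frac\varepsilon2$, the loss degrees inside $V'$ are at most
\[
\Big(\frac2{r^2}-\varepsilon\Big)n\le\Big(\frac2{r^2}-\frac\varepsilon2\Big)(1-2k\xi)\,n\le\Big(\frac2{r^2}-\frac\varepsilon2\Big)n' .
\]
Apply Proposition~\ref{prop:almost} to $V'$ with $\varepsilon/2$ in place of $\varepsilon$ and $a=\zeta/(2r)$. For $n$ large it gives disjoint good sets that cover $V'$ except for a set $S$ with $|S|\le\zeta n'\le\zeta n$, and $r\mid|S|$ because $r\mid n'$. By Lemma~\ref{lem:abs}, $A\cup S$ has a good factor. Together with the good sets covering $V'\setminus S$ it forms a good factor of $V$.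
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{BKLY}
J\'ozsef Balogh, Graeme Kemkes, Choongbum Lee, Stephen J. Young, \emph{Towards a weighted version of the Hajnal-Szemer\'edi Theorem}, arXiv:1206.1376 (2012).

\end{thebibliography}
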